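# Stable proper biharmonic maps into spheres, built near the identity of $S^2$

## 1. Tension field, bienergy, stability

Domains are compact Riemannian manifolds without boundary, and everything is smooth unless a Sobolev class is named. For a map $\phi:(M^m,g)\to(N,h)$ we use a local orthonormal frame $e_i$ of $M$, write $\phi_i=d\phi(e_i)$, and sum over repeated indices. The pull-back bundle $\phi^{-1}TN$ carries the pull-back connection, written $\nabla$ or $\bar\nabla$. Its rough Laplacian is $\bar\Delta=\mathrm{Tr}\,\nabla^2$, and on functions $\Delta=\mathrm{Tr}\,\nabla^2\le 0$.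

**Definition 1 (tension field).** $\tau(\phi)=\mathrm{Tr}_g\nabla d\phi$, a section of $\phi^{-1}TN$. The map is harmonic if $\tau(\phi)=0$.

When $N$ is the unit sphere $S^n\subset\mathbb R^{n+1}$ and $\phi$ is viewed as a vector-valued function, $\tau(\phi)$ is the part of $\Delta\phi$ tangent to the sphere. Differentiating $\langle\phi,\phi\rangle=1$ twice gives $\langle\Delta\phi,\phi\rangle=-|d\phi|^2$, so
$$\tau(\phi)=\Delta\phi+|d\phi|^2\phi .\tag{1}$$

*Example.* For the identity of $S^2$ we have $\Delta x=-2x$ and $|d\,\mathrm{id}|^2=2$, so $\tau(\mathrm{id})=0$. For a closed curve $\phi$ in $S^n$, $\tau(\phi)=\phi''+|\phi'|^2\phi$ is the tangential acceleration.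

**Definition 2 (bienergy).** $E_2(\phi)=\frac12\int_M|\tau(\phi)|^2dv_g$. The map $\phi$ is *biharmonic* if it is critical for $E_2$ under all smooth variations, and *proper biharmonic* if moreover $\tau(\phi)\not\equiv0$.

*Example.* For $0\le\alpha\le\pi/2$ let $\phi_\alpha:S^m\to S^{m+1}$, $\phi_\alpha(x)=(\cos\alpha\,x,\sin\alpha)$, with $S^m$ the unit sphere. By (1), with $\Delta x=-mx$ and $|d\phi_\alpha|^2=m\cos^2\alpha$,
$$\tau(\phi_\alpha)=(-m\cos\alpha\,x,0)+m\cos^2\alpha\,(\cos\alpha\,x,\sin\alpha)=m\sin\alpha\cos\alpha\;\nu,\qquad \nu=(-\sin\alpha\,x,\cos\alpha),$$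
where $|\nu|=1$. Hence $E_2(\phi_\alpha)=\frac{m^2}8\mathrm{vol}(S^m)\sin^22\alpha$.

**Definition 3 (stability).** A biharmonic map $\phi$ is *stable* if $\frac{d^2}{dt^2}E_2(\phi_t)|_{t=0}\ge0$ for every smooth variation $\phi_t$ of $\phi=\phi_0$.

*Example.* A harmonic map has $E_2=0$, the absolute minimum, so as a biharmonic map it is trivially stable. This is why one asks about *proper* biharmonic maps. In the family of Definition 2, $\frac{d^2}{d\alpha^2}\sin^22\alpha=8\cos4\alpha=-8$ at $\alpha=\pi/4$. We shall see in Section 4 that $\phi_{\pi/4}$ is biharmonic. It is then proper and not stable.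

**Definition 4 (the operator $L$).** On the unit sphere the curvature is $R(X,Y)Z=\langle Y,Z\rangle X-\langle X,Z\rangle Y$. For a map $\phi$ into a unit sphere and a section $V$ of $\phi^{-1}TS^n$,
$$LV=\bar\Delta V+R(V,\phi_i)\phi_i=\bar\Delta V+|d\phi|^2V-\langle V,\phi_i\rangle\phi_i .$$

*Example.* For $\phi=\mathrm{id}_{S^2}$: $LV=\bar\Delta V+2V-V=\bar\Delta V+V$.

The zero-order term is symmetric, so $L$ is formally self-adjoint. It is the derivative of the tension. If $\phi_t$ has velocity $V=\partial_t\phi_t$, then $\nabla_t\nabla_i-\nabla_i\nabla_t=R(V,\phi_i)$ and $\nabla_t\phi_i=\nabla_iV$ give $\nabla_t\tau=LV$. Hence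
$$dE_2(V)=\int\langle LV,\tau\rangle=\int\langle V,L\tau\rangle ,\qquad \phi\text{ is biharmonic}\iff L\tau=0.\tag{2}$$

**Proposition 1 (second variation).** At a biharmonic map $\phi$ into a unit sphere, $\frac{d^2}{dt^2}E_2(\phi_t)|_{t=0}$ depends only on $V=\partial_t\phi_t|_{t=0}$ and equals
$$H(V,V)=\int |LV|^2+\langle V,\tau\rangle^2-|V|^2|\tau|^2+4\big(\langle\phi_i,\nabla_iV\rangle\langle V,\tau\rangle-\langle V,\nabla_iV\rangle\langle\phi_i,\tau\rangle\big).\tag{3}$$

*Proof.* Work with a frame that is parallel at the point considered. Since $\nabla R=0$,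
$$\nabla_t\nabla_i\nabla_iV=\nabla_i\big(\nabla_i\nabla_tV+R(V,\phi_i)V\big)+R(V,\phi_i)\nabla_iV,$$
$$\nabla_t\big(R(V,\phi_i)\phi_i\big)=R(\nabla_tV,\phi_i)\phi_i+R(V,\nabla_iV)\phi_i+R(V,\phi_i)\nabla_iV .$$
Also $\nabla_i(R(V,\phi_i)V)=R(\nabla_iV,\phi_i)V+R(V,\tau)V+R(V,\phi_i)\nabla_iV$. Adding up,
$$\nabla_t(LV)=L(\nabla_tV)+3R(V,\phi_i)\nabla_iV+R(V,\tau)V+\big[R(\nabla_iV,\phi_i)V+R(V,\nabla_iV)\phi_i\big].$$
By the Bianchi identity the bracket is $-R(\phi_i,V)\nabla_iV=R(V,\phi_i)\nabla_iV$. So $\nabla_t(LV)=L(\nabla_tV)+4R(V,\phi_i)\nabla_iV+R(V,\tau)V$. Differentiating $\frac{d}{dt}E_2=\int\langle LV,\tau\rangle$ gives $\int|LV|^2+\langle\nabla_t(LV),\tau\rangle$. Here $\int\langle L\nabla_tV,\tau\rangle=\int\langle\nabla_tV,L\tau\rangle=0$, and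
$$\langle R(V,\tau)V,\tau\rangle=\langle V,\tau\rangle^2-|V|^2|\tau|^2,\qquad \langle R(V,\phi_i)\nabla_iV,\tau\rangle=\langle\phi_i,\nabla_iV\rangle\langle V,\tau\rangle-\langle V,\nabla_iV\rangle\langle\phi_i,\tau\rangle .\ \square$$

Every section is the velocity of some variation, so stability means $H(V,V)\ge0$ for all $V$. We also write $H(\cdot,\cdot)$ for the polarized bilinear form. For a two-parameter variation $\phi_{r,t}$ with velocities $U,V$ at $(0,0)$, restricting to lines $(r,t)=(\alpha s,\beta s)$ shows $\partial_r\partial_tE_2=H(U,V)$.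

## 2. Killing fields and conformal gradient fields on spheres

**Definition 5 (Killing field).** A vector field whose flow consists of isometries. *Example.* On $S^n$ the Killing fields are $w\mapsto Bw$ with $B$ skew; on $S^2$ they are $x\mapsto\omega\times x$.

If $\mathcal K$ is Killing on the target with flow $s_t$, then $E_2(s_t\circ\phi_r)=E_2(\phi_r)$ for every variation $\phi_r$ of a biharmonic $\phi$. Applying $\partial_r\partial_t$ gives
$$H(\mathcal K\circ\phi,\cdot)=0 .\tag{4}$$
Likewise, if $r$ is an isometry of the target with $r\circ\phi=\phi$, then $E_2(r\circ\phi_t)=E_2(\phi_t)$ gives $H(dr\,V,dr\,V)=H(V,V)$.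

From now on $S^2\subset\mathbb R^3$ has coordinates $(x,y,z)$, round metric $g_0$, area $dA$, and $d\sigma=dA/4\pi$. A point of $S^2$ is also written $x\in\mathbb R^3$ when no confusion arises. Put $u_a(x)=\langle a,x\rangle$ and $[m]_\times v=m\times v$.

**Definition 6 (conformal gradient field).** For $b\in\mathbb R^3$, $X_b=\nabla u_b=b-\langle b,x\rangle x$. Since $\nabla^2u_b=-u_bg_0$, the Lie derivative of $g_0$ along $X_b$ is $2\nabla^2u_b=-2u_bg_0$, so the flow is conformal. Let $h_b$ be its time-one map. Then $h_{tb}$ is the flow at time $t$, and $h_b^{-1}=h_{-b}$. Define $\lambda_b>0$ by $(h_b^{-1})^*g_0=\lambda_bg_0$. In dimension two this means $\lambda_b\,dA=(h_b)_*dA$. Everything is smooth in $(b,x)$, and $\lambda_0=1$.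

*Example.* Let $b=\beta e$, $|e|=1$, $\zeta=\langle x,e\rangle$. Along the flow $\zeta'=\beta(1-\zeta^2)$, so $\zeta\circ h_b=\tanh(\operatorname{artanh}\zeta+\beta)$ away from the poles $\pm e$: points drift toward $e$.

## 3. Does a stable proper biharmonic map into a sphere exist?

Three facts constrain such maps.

(a) (Leung) For $n\ge3$, any stable harmonic map from a compact Riemannian manifold into $S^n$ is constant.

(b) There is no stable proper biharmonic map from a compact Riemannian manifold without boundary into a space form of positive sectional curvature with $|\tau|^2$ constant.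

(c) There is no stable proper biharmonic compact submanifold (isometric immersion) in $S^n$.

The source of the problem, Ye-Lin Ou, "A note on equivariant biharmonic maps and stable biharmonic maps", arXiv:1910.02572 (2019), asks whether there is *any* stable proper biharmonic map from a compact manifold into a Euclidean sphere. The answer is yes, for every $n\ge2$ and every domain dimension $m\ge3$.

Put
$$f=3z+6(x^2-y^2)+7z^3 .$$
For $k\ge1$ and $\varepsilon,\delta>0$ let
$$M=S^2\times T^k,\qquad g_{\varepsilon,\delta}=g_0+\delta^2\big(e^{2\varepsilon f}d\theta_1^2+d\theta_2^2+\dots+d\theta_k^2\big),\qquad\theta_j\in\mathbb R/2\pi\mathbb Z.$$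
Let $\pi:M\to S^2$ be the projection and $S^2=S^n\cap\mathbb R^3\subset S^n$ totally geodesic, $n\ge2$.

**Theorem.**
1. For all sufficiently small $\varepsilon>0$ there are a smooth map $\varphi_\varepsilon:S^2\to S^2$, with $\varphi_\varepsilon\to\mathrm{id}$ in $C^2$ as $\varepsilon\to0$, and a number $\delta_0(\varepsilon)>0$ such that for $0<\delta<\delta_0(\varepsilon)$ the map $\Phi=\varphi_\varepsilon\circ\pi:(M,g_{\varepsilon,\delta})\to S^2\subset S^n$ is a stable proper biharmonic map. Hence such maps exist for all $n\ge2$ and $m=k+2\ge3$.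
2. The null space of the Hessian of $\Phi$ is exactly $\{\mathcal K\circ\Phi:\mathcal K\text{ Killing on }S^n\}$, of dimension $3n-3$.
3. For $n=1$ every biharmonic map from a compact manifold without boundary is harmonic.

The cases $m=1,2$ with $n\ge2$ are not treated. By (b), $|\tau(\Phi)|$ cannot be constant. Since $\Phi$ is not an immersion, (c) does not apply. In particular Leung's theorem (a) has no analogue for proper biharmonic maps for any $n\ge3$.

## 4. The circle target, and the parallel hyperspheres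

**The case $n=1$ (part 3 of the Theorem).** The target is flat and one-dimensional, so $\tau$ is a real function, $L=\Delta$, and (2) says $\Delta\tau=0$. Hence $\tau$ is constant on each component of $M$. Also $\tau$ is the divergence of the vector field dual to $\phi^*d\theta$, so its integral over each component vanishes. Thus $\tau=0$. $\square$

**The hyperspheres $\phi_\alpha$.** The group $O(m+1)$ acts on $S^m$ and on $\mathbb R^{m+1}\times\mathbb R$, and $\phi_\alpha$ is equivariant, hence so is $L\tau$. The element that fixes $x$ and is $-1$ on $x^\perp\subset\mathbb R^{m+1}$ acts as $-1$ on $d\phi_\alpha(T_xS^m)$ and fixes $\nu(x)$. So $L\tau=c\,\nu$, with $c$ constant by transitivity. Since $\partial_\alpha\phi_\alpha=\nu$, formula (2) gives $c\,\mathrm{vol}(S^m)=\frac{d}{d\alpha}E_2(\phi_\alpha)$. This vanishes at $\alpha=\pi/4$, so $\phi_{\pi/4}$ is biharmonic, with $\tau=\frac m2\nu\ne0$. It maximizes $E_2$ in its family, so it is unstable. Here $|\tau|$ is constant, so this agrees with (b). We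 must look for maps with variable $|\tau|$. The trick of testing $L\tau$ only against fields with the symmetry of the map will return in Lemma 1.

## 5. Thin torus factors and a weighted bienergy on $S^2$

For $\varphi:S^2\to S^2$ set
$$\tau_\varepsilon(\varphi)=\tau(\varphi)+\varepsilon\,d\varphi(\nabla f),\qquad E_\varepsilon(\varphi)=\tfrac12\int_{S^2}|\tau_\varepsilon(\varphi)|^2e^{\varepsilon f}dA .$$

**Lemma 1.** (i) $\tau(\varphi\circ\pi)=\tau_\varepsilon(\varphi)\circ\pi$ and $E_2(\varphi\circ\pi)=(2\pi\delta)^kE_\varepsilon(\varphi)$. (ii) If $\varphi$ is critical for $E_\varepsilon$ among maps $S^2\to S^2$, then $\varphi\circ\pi:(M,g_{\varepsilon,\delta})\to S^n$ is biharmonic for every $\delta$, and it is proper iff $\tau_\varepsilon(\varphi)\not\equiv0$.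

*Proof.* (i) The volume density of $g_{\varepsilon,\delta}$ relative to $dA\,d\theta$ is $\delta^ke^{\varepsilon f}$, so
$$\Delta_M(u\circ\pi)=\big(e^{-\varepsilon f}\operatorname{div}(e^{\varepsilon f}\nabla u)\big)\circ\pi=(\Delta u+\varepsilon\langle\nabla f,\nabla u\rangle)\circ\pi .$$
Apply this to the components of $\varphi$, use $|d(\varphi\circ\pi)|^2=|d\varphi|^2\circ\pi$ and (1), and integrate.

(ii) Let $\Phi=\varphi\circ\pi$ and let $L_M$ be its operator $L$. The fiber of $\Phi^{-1}TS^n$ over $(x,\theta)$ is $T_{\varphi(x)}S^n$, independent of $\theta$, and the connection in the $\theta$-directions is $\partial_{\theta_j}$. So for any section $V$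
$$L_MV=\bar\Delta'V+\varepsilon\bar\nabla_{\nabla f}V+\delta^{-2}\Big(e^{-2\varepsilon f}\partial_{\theta_1}^2V+\sum_{j\ge2}\partial_{\theta_j}^2V\Big)+|d\varphi|^2V-\langle V,\varphi_i\rangle\varphi_i,\tag{5}$$
where $\bar\Delta'$ and the index $i$ refer to $S^2$-directions. By (5), $L_M\tau(\Phi)$ does not depend on $\theta$. It is tangent to $S^2$, because $S^2\subset S^n$ is totally geodesic. So $L_M\tau(\Phi)=\xi\circ\pi$ with $\xi$ a section of $\varphi^{-1}TS^2$. Take a variation of $\varphi$ in $S^2$ with velocity $\xi$. By (2) and (i),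
$$\int_M|L_M\tau(\Phi)|^2=\int_M\langle L_M\tau(\Phi),\xi\circ\pi\rangle=dE_2(\xi\circ\pi)=(2\pi\delta)^kdE_\varepsilon(\xi)=0. \ \square$$

*Example.* For this example only, let $f=z$ and $\varphi=\mathrm{id}$. Then $\tau(\pi)=\varepsilon\nabla z$, not identically zero. By (5), $L_M\tau(\pi)=\varepsilon(\bar\Delta\nabla z+\nabla z)+\varepsilon^2\bar\nabla_{\nabla z}\nabla z$. The first bracket vanishes (Section 6), and $\bar\nabla_{\nabla z}\nabla z=-z\nabla z$. So the projection is not biharmonic, but the error is of order $\varepsilon^2$.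

The plan is therefore to find a critical map of $E_\varepsilon$ near the identity with nonnegative Hessian on $S^2$. Directions that oscillate in $\theta$ will be controlled by taking $\delta$ small, and directions normal to $S^2$ in $S^n$ by a separate estimate.

## 6. The six-dimensional kernel at the identity

Let $J$ be rotation by a right angle on each $T_xS^2$, $Jv=x\times v$; it is parallel. For the identity, $LV=\bar\Delta V+V$. The Bochner formula $\bar\Delta\nabla u=\nabla\Delta u+\nabla u$ (Ricci curvature $1$) gives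
$$L\nabla u=\nabla(\Delta+2)u,\qquad LJ\nabla v=J\nabla(\Delta+2)v .$$
By Hodge decomposition every field on $S^2$ is $\nabla u+J\nabla v$ with $u,v$ unique up to constants, and the two parts are $L^2$-orthogonal. So $LV=0$ forces $(\Delta+2)u$ and $(\Delta+2)v$ to be constant, and choosing $u,v$ with mean zero makes these constants zero. Since $\ker(\Delta+2)=\{u_a\}$,
$$\ker L=K:=\{\nabla u_a+J\nabla u_c:\ a,c\in\mathbb R^3\},\qquad\dim K=6 .$$
Here $J\nabla u_c=x\times c$ is a rotation field and $\nabla u_a=X_a$ is a conformal gradient field. By the same decomposition, $L:H^{s+2}\cap K^\perp\to H^s\cap K^\perp$ is an isomorphism for $s\ge0$ ($\perp$ in $L^2$).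

**Where direct perturbation stops.** The obvious approach is to seek a critical map near $\mathrm{id}+\varepsilon W$. To first order its tension is $\varepsilon(LW+\nabla f)$, and criticality reads $L(LW+\nabla f)=0$, i.e. $LW+\nabla f\in K$. This is always solvable: take $LW=-P_{K^\perp}\nabla f$. The leftover tension $\varepsilon P_K\nabla f$ is encouraging, since it cannot be removed by choosing $W$. But the linearized equation has operator $L^2$, whose kernel is $K$, so the implicit function theorem does not apply. Stability is also invisible at this order, because the second variation of $E_0$ at $\mathrm{id}$ is $\int|LV|^2$, which vanishes on $K$. Three of the six directions are rotations of the target, along which $E_\varepsilon$ is constant. The three conformal directions are the real difficulty: existence and the sign of the Hessian are both decided there, at order $\varepsilon^2$.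

**What gets past it.** Every $h_b$ is harmonic, so $E_0$ vanishes on the whole conformal family and not just to second order. We use $b$ as an honest parameter, not tied to $\varepsilon$, and write maps near $\mathrm{id}$ as
$$(\text{rotation})\circ(\text{correction }\psi_{\varepsilon W},\ W\perp K)\circ h_b .$$
For each $b$ we solve for $W$, where the linearization is invertible, and are left with a function $F_\varepsilon(b)$ of three variables with $E_\varepsilon=\varepsilon^2F_\varepsilon(b)$. Its limit $F_0$ is explicit, and $f$ is chosen so that $F_0$ has a nondegenerate local minimum at $0$ with positive value.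

## 7. Conformal reparametrization and the rescaled functional

**Step 1: pull the conformal map out.** *The purpose is to convert $E_\varepsilon(\psi\circ h_b)$ into an integral involving $\psi$ alone.* Put $f_b=f\circ h_{-b}$. The map $h_b:(S^2,g_0)\to(S^2,\lambda_bg_0)$ is an isometry. In dimension two $\tau_{\lambda g_0}=\lambda^{-1}\tau_{g_0}$, and $h_b$ carries $\nabla f$ to the $\lambda_bg_0$-gradient of $f_b$, which is $\lambda_b^{-1}\nabla f_b$. Hence
$$\tau_\varepsilon(\psi\circ h_b)=\Big(\lambda_b^{-1}\big[\tau(\psi)+\varepsilon\,d\psi(\nabla f_b)\big]\Big)\circ h_b .$$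
Changing variables with $(h_b)_*dA=\lambda_b\,dA$,
$$E_\varepsilon(\psi\circ h_b)=\tfrac12\int\rho\,|\tau(\psi)+\varepsilon\,d\psi(\nabla f_b)|^2dA,\qquad\rho=\lambda_b^{-1}e^{\varepsilon f_b}.\tag{6}$$

**Step 2: set up the function spaces.** *The purpose is to have smooth maps between Banach spaces.* We use these standard facts on $S^2$:

- $H^s\subset C^j$ when $s>j+1$; in particular $H^2\subset C^0$ and $H^4\subset C^2$.
- For $s\ge2$, $H^s$ is an algebra, composition with a smooth function is a smooth map of $H^s$, and $H^s\cdot H^r\subset H^r$ for $0\le r\le s$.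
- If $\Delta^2u\in H^r$ then $u\in H^{r+4}$.

For a tangent field $V$ put $\psi_V=(x+V)/|x+V|$, a smooth function of $(x,V)$ because $|x+V|^2=1+|V|^2\ge1$. Let $\mathcal X=H^4(TS^2)\cap K^\perp$ and
$$T(\varepsilon,b,V)=\Delta\psi_V+|d\psi_V|^2\psi_V+\varepsilon\,d\psi_V(\nabla f_b),$$
an $\mathbb R^3$-valued function. Since $b\mapsto f_b$ is smooth into every $H^s$, $T$ is smooth from $\mathbb R\times\mathbb R^3\times H^4$ to $H^2$.

**Step 3: divide by $\varepsilon$.** *The purpose is a functional with a good limit at $\varepsilon=0$.* We have $T(0,b,0)=\tau(\mathrm{id})=0$ and $\partial_\varepsilon T(0,b,0)=\nabla f_b$. Also $D_VT(0,b,0)=L$: the variation $\psi_{tZ}$ has velocity $Z$, and since $\tau(\mathrm{id})=0$ the ordinary derivative of the tension equals its covariant derivative $LZ$. Therefore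
$$\mathcal R(\varepsilon,b,W):=\varepsilon^{-1}T(\varepsilon,b,\varepsilon W)=\int_0^1\big(\partial_\varepsilon T+D_VT\cdot W\big)(s\varepsilon,b,s\varepsilon W)\,ds$$
is smooth across $\varepsilon=0$ with values in $H^2$, and $\mathcal R(0,b,W)=LW+\nabla f_b$. Put
$$\Psi(\varepsilon,b,W)=\tfrac12\int\rho|\mathcal R|^2dA,\qquad\text{so by (6)}\qquad E_\varepsilon(\psi_{\varepsilon W}\circ h_b)=\varepsilon^2\Psi(\varepsilon,b,W).\tag{7}$$

**Step 4: the gradient of $\Psi$ in $W$.** *The purpose is to state the equation for $W$ in $L^2$.* Write $\psi_V=G(x,V)$. Then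
$$T=a(x,V)\Delta V+(\text{smooth function of }\varepsilon,b,x,V,\nabla V),\qquad a=\partial_VG,$$
where $\Delta$ acts on the $\mathbb R^3$-components of $V$ and the second term is polynomial in $\nabla V$. So $D_VT(Z)=a\Delta Z+B\nabla Z+CZ$ with $a\in H^4$, $B\in H^3$, $C\in H^2$ depending smoothly on $(\varepsilon,b,V)\in\mathbb R\times\mathbb R^3\times H^4$. For $r\in H^2$ the products of $r$ with the transposes of $a,B,C$ lie in $H^2$, so integration by parts gives $[D_VT]^*r\in L^2$. Hence $D_W\Psi(Z)=\int\langle N,Z\rangle dA$, where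
$$N=\text{tangential part of }[D_VT(\varepsilon,b,\varepsilon W)]^*(\rho\mathcal R)$$
is smooth in $(\varepsilon,b,W)$ with values in $L^2$. At $\varepsilon=0$,
$$N(0,b,W)=L\big(\lambda_b^{-1}(LW+\nabla f_b)\big).\tag{8}$$

## 8. Solving for the correction orthogonal to $K$

**Step 5: the solution at $\varepsilon=0$.** *The purpose is the starting point for the implicit function theorem.* The Gram form $G_b(k,k')=\int\lambda_b\langle k,k'\rangle dA$ is positive definite on $K$. So there is a unique $k_b\in K$, smooth in $b$, with $\lambda_bk_b-\nabla f_b\perp K$. Set $W_0(b)=L^{-1}(\lambda_bk_b-\nabla f_b)\in\mathcal X$. Then $LW_0+\nabla f_b=\lambda_bk_b$, and (8) gives $N(0,b,W_0(b))=Lk_b=0$.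

**Step 6: the linearization is invertible.** By (8), the derivative of $P_{K^\perp}N(0,b,\cdot)$ is $Z\mapsto L(\lambda_b^{-1}LZ)$ from $\mathcal X$ to $L^2\cap K^\perp$. It is injective: pairing with $Z$, $\int\lambda_b^{-1}|LZ|^2=0$ forces $LZ=0$, so $Z=0$. It is onto: every element of $L^2\cap K^\perp$ is $L\eta$ with $\eta\in H^2\cap K^\perp$. By positivity of $G_b$ choose $k\in K$ with $\lambda_b(\eta+k)\perp K$, and put $Z=L^{-1}(\lambda_b(\eta+k))\in\mathcal X$. Then $L(\lambda_b^{-1}LZ)=L(\eta+k)=L\eta$.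

**Step 7: the reduced function.** By the implicit function theorem, for $|\varepsilon|,|b|$ small there is $W(\varepsilon,b)\in\mathcal X$, smooth in $(\varepsilon,b)$ and bounded in $H^4$, with $W(0,b)=W_0(b)$ and $P_{K^\perp}N(\varepsilon,b,W(\varepsilon,b))=0$. The last equation says
$$D_W\Psi(\varepsilon,b,W(\varepsilon,b))=0\ \text{ on }\mathcal X.\tag{9}$$
Put $F_\varepsilon(b)=\Psi(\varepsilon,b,W(\varepsilon,b))$, smooth in $(\varepsilon,b)$.

**Step 8: $W(\varepsilon,b)$ is $C^\infty$ for small $\varepsilon\ne0$.** *The purpose is to make the final map smooth; so far it is only $H^4$.* Let $\psi=\psi_{\varepsilon W}$ and let $A=A(x):T_xS^2\to T_{\psi(x)}S^2$ be the derivative of $V\mapsto\psi_V$ at $V=\varepsilon W$. Central projection of $x+T_xS^2$ onto the open hemisphere about $x$ is a diffeomorphism with inverse $\psi\mapsto\psi/\langle x,\psi\rangle-x$. So $A$ is invertible and is a smooth function of $(x,\psi)$.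

Put $\vartheta=\tau(\psi)+\varepsilon\,d\psi(\nabla f_b)=\varepsilon\mathcal R$, which is tangent at $\psi$. For $\zeta=AZ$, the part of $D_VT(\varepsilon,b,\varepsilon W)Z$ tangent at $\psi$ is the covariant derivative of $\vartheta$ in the direction $\zeta$, namely $L_\psi\zeta+\varepsilon\bar\nabla_{\nabla f_b}\zeta$. Hence
$$D_W\Psi(Z)=\varepsilon^{-1}\int\langle\rho\vartheta,L_\psi\zeta+\varepsilon\bar\nabla_{\nabla f_b}\zeta\rangle dA .$$
Integrating by parts, $N=\varepsilon^{-1}A^{\top}\mathcal B(\psi)$ with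
$$\mathcal B(\psi)=L_\psi(\rho\vartheta)-\varepsilon\bar\nabla_{\nabla f_b}(\rho\vartheta)-\varepsilon\rho\,\Delta f_b\,\vartheta .$$
Now $P_{K^\perp}N=0$ says $N=k$ for some $k\in K$, and elements of $K$ are smooth. So
$$\mathcal B(\psi)=\varepsilon(A^{\top})^{-1}k.\tag{10}$$

We extract the top-order part. Let $\Pi_\psi=I-\psi\psi^\top$. For $v$ tangent along $\psi$, $\bar\nabla_iv=\Pi_\psi\partial_iv=\partial_iv+\psi\langle\partial_i\psi,v\rangle$. Differentiating again and projecting, $\bar\Delta v=\Pi_\psi\Delta v+\partial_i\psi\langle\partial_i\psi,v\rangle$. The last term cancels in $L_\psi$, so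
$$L_\psi v=\Pi_\psi\Delta v+|d\psi|^2v .$$
Insert $v=\rho(\Delta\psi+|d\psi|^2\psi+\varepsilon\,d\psi(\nabla f_b))$ into (10) and divide by the smooth positive function $\rho$. The only fourth-order term is $\Pi_\psi\Delta^2\psi$. Third derivatives of $\psi$ come from $\nabla\rho\cdot\nabla\Delta\psi$, from $\Delta(\rho|d\psi|^2\psi)$, from $\Delta(\rho\,d\psi(\nabla f_b))$ and from $\bar\nabla_{\nabla f_b}(\rho\Delta\psi)$. They enter linearly with coefficients depending only on $(x,\psi,\nabla\psi)$. Thus $\Pi_\psi\Delta^2\psi=Q_1$, where $Q_1$ is smooth in $(x,\psi)$, polynomial in the derivatives of $\psi$ up to order $3$, and affine in $\nabla^3\psi$ with coefficients depending only on $(x,\psi,\nabla\psi)$. For the normal part apply $\Delta$ to $\langle\Delta\psi,\psi\rangle=-|d\psi|^2$: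
$$\langle\Delta^2\psi,\psi\rangle=-\Delta|d\psi|^2-|\Delta\psi|^2-2\langle\partial_i\Delta\psi,\partial_i\psi\rangle ,$$
which has the same structure. Altogether $\Delta^2\psi=Q(x,\psi,\nabla\psi,\nabla^2\psi,\nabla^3\psi)$ with $Q$ of this structure.

Suppose $\psi\in H^s$ with $s\ge4$ an integer. The coefficients of $\nabla^3\psi$ lie in $H^{s-1}$ with $s-1\ge3$, and $H^{s-1}\cdot H^{s-3}\subset H^{s-3}$. The remaining terms lie in the algebra $H^{s-2}$. So $Q\in H^{s-3}$ and $\psi\in H^{s+1}$. By induction $\psi$ is smooth, hence so is $W=\varepsilon^{-1}(\psi/\langle x,\psi\rangle-x)$.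

## 9. The limit function $F_0$ and the choice of $f$

**Step 9: a closed formula for $F_0$.** Since $LW_0(b)+\nabla f_b=\lambda_bk_b$, we have $F_0(b)=\frac12\int\lambda_b^{-1}|\lambda_bk_b|^2=\frac12G_b(k_b,k_b)$. The defining property of $k_b$ is $G_b(k_b,k)=p(k):=\int\langle\nabla f_b,k\rangle dA$ for $k\in K$. So $F_0(b)=\frac12p^\top G_b^{-1}p$. Because $J\nabla u_c$ is divergence free, $p(J\nabla u_c)=0$, and $p(\nabla u_a)=-\int f_b\Delta u_a\,dA=2\int f_bu_a\,dA$.

Let $\mu_b=(h_b)_*\sigma$, so that $\lambda_b\,dA=4\pi\,d\mu_b$, and let $m_b=\int x\,d\mu_b$, $A_b=I-\int xx^\top d\mu_b$. From $\nabla u_a=a-\langle a,x\rangle x$ and $J\nabla u_c=x\times c$,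
$$\tfrac1{4\pi}G_b=\begin{pmatrix}A_b&[m_b]_\times\\-[m_b]_\times&A_b\end{pmatrix}.$$
Since $p$ has only a first block, we need only the upper left block of $G_b^{-1}$, which is $\frac1{4\pi}$ times the inverse of the Schur complement. Hence
$$F_0(b)=2\pi\,P^\top S_b^{-1}P,\qquad S_b=A_b+[m_b]_\times A_b^{-1}[m_b]_\times,\qquad P_a(b)=2\int u_a\,f\circ h_{-b}\,d\sigma.\tag{11}$$

**Step 10: expand $S_b$.** Under $\sigma$ each coordinate is uniformly distributed on $[-1,1]$, so $\int z^{2j}d\sigma=\frac1{2j+1}$. From $1=\int(x^2+y^2+z^2)^2d\sigma=\frac35+6\int x^2y^2d\sigma$ we get $\int x^2y^2d\sigma=\frac1{15}$. Let $b=\beta e$ with $|e|=1$ and $\zeta=\langle x,e\rangle$. From $\zeta'=\beta(1-\zeta^2)$,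
$$\zeta\circ h_b=\zeta+\beta(1-\zeta^2)-\beta^2\zeta(1-\zeta^2)+O(\beta^3).$$
Hence $m_b=(\frac23\beta+O(\beta^3))e$, since the $\beta^2$ term is odd in $\zeta$, and
$$q:=\int\zeta^2d\mu_b=\tfrac13+\beta^2\Big(\int(1-\zeta^2)^2d\sigma-2\int\zeta^2(1-\zeta^2)d\sigma\Big)+O(\beta^3)=\tfrac13+\beta^2\big(\tfrac8{15}-\tfrac4{15}\big)+O(\beta^3)=\tfrac13+\tfrac4{15}\beta^2+O(\beta^3).$$
By axial symmetry $A_b$ has eigenvalue $1-q$ on $e$ and $1-\frac{1-q}2=\frac{1+q}2$ on $e^\perp$. On $e^\perp$, $[m_b]_\times^2=-|m_b|^2$. So $S_b$ has eigenvalues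
$$1-q=\tfrac23-\tfrac4{15}\beta^2+O(\beta^3)\ \text{ on }e,$$
$$\tfrac{1+q}2-\tfrac{2|m_b|^2}{1+q}=\tfrac23+\tfrac2{15}\beta^2-\tfrac23\beta^2+O(\beta^3)=\tfrac23-\tfrac8{15}\beta^2+O(\beta^3)\ \text{ on }e^\perp .$$
The inverses are $\frac32(1+\frac25\beta^2)$ and $\frac32(1+\frac45\beta^2)$ up to $O(\beta^3)$, i.e.
$$S_b^{-1}=\tfrac32\Big[\big(1+\tfrac45|b|^2\big)I-\tfrac25bb^\top\Big]+O(|b|^3).\tag{12}$$

**Step 11: expand $P$ for a general $f$.** Since $h_{-tb}$ is the flow of $-X_b$, $f\circ h_{-b}=f-X_bf+\frac12X_b^2f+O(|b|^3)$. As $\operatorname{div}X_b=-2u_b$, the adjoint is $X_b^*=-X_b+2u_b$. With $X_bu_a=\langle a,b\rangle-u_au_b$,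
$$X_b^*u_a=3u_au_b-\langle a,b\rangle,$$
$$(X_b^*)^2u_a=-3u_b(\langle a,b\rangle-u_au_b)-3u_a(|b|^2-u_b^2)+2u_b(3u_au_b-\langle a,b\rangle)=12u_au_b^2-5\langle a,b\rangle u_b-3|b|^2u_a .$$
So $P=P^0+P^1+P^2+O(|b|^3)$ with
$$P^0_a=2\int fu_a\,d\sigma,\quad P^1_a=2\int f(\langle a,b\rangle-3u_au_b)\,d\sigma,\quad P^2_a=\int f\big(12u_au_b^2-5\langle a,b\rangle u_b-3|b|^2u_a\big)d\sigma .$$
By (11) and (12),
$$\frac{F_0(b)}{3\pi}=|P^0|^2+2P^0\!\cdot\!P^1+\Big\{\tfrac45|b|^2|P^0|^2-\tfrac25(P^0\!\cdot b)^2+|P^1|^2+2P^0\!\cdot\!P^2\Big\}+O(|b|^3).\tag{13}$$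
Note that $P^0,P^2$ see only the part of $f$ odd under $x\mapsto-x$, and $P^1$ only the even part.

**Step 12: why three terms in $f$.** *The purpose is to see how the function $f$ is put together.* Summing the braces in (13) over $b=e_1,e_2,e_3$, the first two terms give $(\frac{12}5-\frac25)|P^0|^2=2|P^0|^2$. Next, $\sum_iP^2_a(e_i)=\int f(12-5-9)u_a\,d\sigma=-P^0_a$, so the last term gives $-2|P^0|^2$. Hence *the quadratic form in braces has trace $\sum_i|P^1(e_i)|^2$*. If $f$ is odd, the trace is zero and the form is not positive definite. So the even part of $f$ must contribute.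

For an odd axially symmetric $f$ we compute $P^2_3$ by averaging the kernel over rotations about the $z$-axis. The averages of $u_b$ and $u_b^2$ are $b_3z$ and $b_3^2z^2+\frac12b_\perp^2(1-z^2)$, where $b_\perp^2=b_1^2+b_2^2$. The kernel becomes
$$b_3^2(12z^3-8z)+b_\perp^2(3z-6z^3).\tag{14}$$
The simplest choice $f=z$ has $P^0=\frac23e_3$ and $P^2_3=(\frac{12}5-\frac83)b_3^2+(1-\frac65)b_\perp^2=-\frac4{15}b_3^2-\frac15b_\perp^2$. The braces equal $\frac49\left(\frac15b_\perp^2-\frac25b_3^2\right)$, a saddle that fails in the direction $b_3$. For $f=3z+7z^3$ (computed in Step 13) the cubic term makes the $b_3^2$ part of $P^2_3$ vanish, and the braces are $(\frac{24}5)^2\left(-\frac15b_\perp^2+\frac25b_3^2\right)$. This is again a saddle, now failing in the directions $b_\perp$. Adding $6(x^2-y^2)$ contributes $|P^1|^2=(\frac{24}5)^2b_\perp^2$ and leaves $P^0,P^2$ alone. One must also keep the linear term $P^0\cdot P^1$ equal to zero. An even term such as $z^2$ would not: added to $f=z$ it gives $P^1_3=2b_3(\frac13-\frac35)=-\frac8{15}b_3$,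 so $DF_0(0)\ne0$. The saddle-shaped $x^2-y^2$ moves $P$ only horizontally.

**Step 13: the computation for $f=3z+6(x^2-y^2)+7z^3$.**

Order 0: $P^0=2\left(\frac33+\frac75\right)e_3=\frac{24}5e_3$; the horizontal components vanish by parity in $x$ or $y$.

Order 1: $\int f\,d\sigma=0$, and in $-6\int fu_au_b\,d\sigma$ only $6(x^2-y^2)$ contributes. As $\int(x^2-y^2)x^2d\sigma=\frac15-\frac1{15}=\frac2{15}$, we get $P^1_a=-36\cdot\frac2{15}(a_1b_1-a_2b_2)=-\frac{24}5(a_1b_1-a_2b_2)$.

Order 2 for $a=e_3$: the term $6(x^2-y^2)$ gives an odd integrand, hence $0$. For $3z+7z^3$ use (14):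
$$\int(3z+7z^3)(12z^3-8z)\,d\sigma=\tfrac{36}5-8+12-\tfrac{56}5=0,\qquad\int(3z+7z^3)(3z-6z^3)\,d\sigma=3-\tfrac{18}5+\tfrac{21}5-6=-\tfrac{12}5 .$$

So $P_3=\frac{24}5(1-\frac12b_\perp^2)+O(|b|^3)$, $P_1=-\frac{24}5b_1+O(|b|^2)$, $P_2=\frac{24}5b_2+O(|b|^2)$. Only the third component of $P^2$ enters (13), because $P^0\parallel e_3$. The braces are $(\frac{24}5)^2\{\frac45|b|^2-\frac25b_3^2+b_\perp^2-b_\perp^2\}$, and
$$F_0(b)=3\pi\left(\tfrac{24}5\right)^2\Big[1+\tfrac45(b_1^2+b_2^2)+\tfrac25b_3^2\Big]+O(|b|^3).\tag{15}$$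

Hence $F_0(0)>0$, $DF_0(0)=0$, and $D^2F_0(0)$ is positive definite. By the implicit function theorem, for small $\varepsilon>0$ there is $b_\varepsilon\to0$ with $DF_\varepsilon(b_\varepsilon)=0$ and $D^2F_\varepsilon(b_\varepsilon)>0$. Put
$$b=b_\varepsilon,\qquad W=W(\varepsilon,b_\varepsilon),\qquad\psi=\psi_{\varepsilon W},\qquad\varphi_\varepsilon=\psi\circ h_b .$$
Then:

- $\varphi_\varepsilon$ is smooth (Step 8), and $\varphi_\varepsilon\to\mathrm{id}$ in $C^2$, since $W$ is bounded in $H^4\subset C^2$ and $b_\varepsilon\to0$;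
- $\sup|\tau_\varepsilon(\varphi_\varepsilon)|=O(\varepsilon)$, since by Step 1 $\tau_\varepsilon(\varphi_\varepsilon)=\varepsilon(\lambda_b^{-1}\mathcal R)\circ h_b$ and $\mathcal R$ is bounded in $H^2\subset C^0$;
- $\tau_\varepsilon(\varphi_\varepsilon)\not\equiv0$, since $E_\varepsilon(\varphi_\varepsilon)=\varepsilon^2F_\varepsilon(b_\varepsilon)>0$ for small $\varepsilon$.

## 10. Criticality and the Hessian on $S^2$

**Step 14: our three families of variations reach every direction.** For $Z\in\mathcal X\cap C^\infty$ and $\beta,\omega\in\mathbb R^3$ consider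
$$\varphi_t=e^{t[\omega]_\times}\circ\psi_{\varepsilon(W+tZ)}\circ h_{b+t\beta} .$$
Its velocity at $t=0$, composed with $h_b^{-1}$, is
$$\varepsilon AZ+d\psi(Y_\beta)+\omega\times\psi,\qquad Y_\beta=(\partial_\beta h_b)\circ h_b^{-1} .$$
We claim that every smooth section along $\varphi_\varepsilon$ arises this way. Compose it with $h_b^{-1}$ and apply $A^{-1}$ to get a smooth tangent field $U$ on $S^2$. It suffices that $(\beta,\omega)\mapsto P_K\big(A^{-1}d\psi(Y_\beta)+A^{-1}(\omega\times\psi)\big)$ is an isomorphism $\mathbb R^6\to K$. Then $(\beta,\omega)$ can be chosen to match $P_KU$, and the remainder is a smooth element $\varepsilon Z$ of $K^\perp$. For $\varepsilon=0$, $b=0$ we have $\psi=\mathrm{id}$, $A=I$, $Y_\beta=X_\beta$, and the map is $(\beta,\omega)\mapsto\nabla u_\beta+\omega\times x=\nabla u_\beta-J\nabla u_\omega$, an isomorphism onto $K$. Since $\varepsilon W\to0$ in $C^2$ and $b_\varepsilon\to0$, it remains one for small $\varepsilon$.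

**Step 15: $\varphi_\varepsilon$ is critical for $E_\varepsilon$.** The functional $E_\varepsilon$ is invariant under rotations of the target, so by (7)
$$E_\varepsilon(\varphi_t)=\varepsilon^2\Psi(\varepsilon,b+t\beta,W+tZ).\tag{16}$$
At $(b_\varepsilon,W)$ we have $D_W\Psi=0$ on $\mathcal X$ by (9). The chain rule $DF_\varepsilon=D_b\Psi+D_W\Psi\circ\partial_bW$ then gives $D_b\Psi=DF_\varepsilon(b_\varepsilon)=0$. With Step 14, $\varphi_\varepsilon$ is critical. By Lemma 1 and $\tau_\varepsilon(\varphi_\varepsilon)\not\equiv0$, **$\Phi=\varphi_\varepsilon\circ\pi$ is proper biharmonic into $S^n$ for every $\delta>0$.** By Lemma 1(i) and Proposition 1, the second derivative of $E_\varepsilon$ along a variation of $\varphi_\varepsilon$ in $S^2$ depends only on its velocity $\Theta$. Call it $H_\varepsilon(\Theta,\Theta)$; then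
$$H(\Theta\circ\pi,\Theta\circ\pi)=(2\pi\delta)^kH_\varepsilon(\Theta,\Theta).\tag{17}$$

**Step 16: split the Hessian into $D^2F_\varepsilon$ and $\Psi_{WW}$.** By (16), $H_\varepsilon=\varepsilon^2D^2\Psi((\beta,Z),(\beta,Z))$. Write $W'=\partial_bW(\varepsilon,b_\varepsilon)$. Differentiating (9) in $b$ gives $\Psi_{bW}(\beta,\cdot)+\Psi_{WW}(W'\beta,\cdot)=0$ on $\mathcal X$. Hence
$$D^2F_\varepsilon(\beta,\beta)=\Psi_{bb}(\beta,\beta)+2\Psi_{bW}(\beta,W'\beta)+\Psi_{WW}(W'\beta,W'\beta)=\Psi_{bb}(\beta,\beta)-\Psi_{WW}(W'\beta,W'\beta),$$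
the term with the second derivative of $W$ vanishing by (9). Moreover $D^2\Psi((\beta,Z),(\beta,Z))=\Psi_{bb}(\beta,\beta)-2\Psi_{WW}(W'\beta,Z)+\Psi_{WW}(Z,Z)$. Therefore
$$H_\varepsilon=\varepsilon^2\Big[D^2F_\varepsilon(b_\varepsilon)(\beta,\beta)+\Psi_{WW}(Z-W'\beta,Z-W'\beta)\Big].\tag{18}$$

**Step 17: $\Psi_{WW}>0$ on $\mathcal X$ for small $\varepsilon$.** Since $D_W\mathcal R(Z)=D_VT(Z)$ and $D^2_W\mathcal R(Z,Z)=\varepsilon D^2_{VV}T(Z,Z)$ at $(\varepsilon,b,\varepsilon W)$,
$$\Psi_{WW}(Z,Z)=\int\rho|D_VT\,Z|^2+\varepsilon\int\rho\langle\mathcal R,D^2_{VV}T(Z,Z)\rangle .$$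
Because $W$ is bounded in $C^2$, the coefficients of $D_VT(\varepsilon,b,\varepsilon W)-L$ are $O(\varepsilon)$ in $C^0$. By the form of $T$ in Step 4, $|D^2_{VV}T(Z,Z)|\le C(|Z||\nabla^2Z|+|Z|^2+|\nabla Z|^2)$. Also $\rho=\lambda_b^{-1}+O(\varepsilon)$, and $\mathcal R$ is bounded in $C^0$. Since $L:H^2\cap K^\perp\to L^2\cap K^\perp$ is an isomorphism and $\lambda_b$ is bounded,
$$\Psi_{WW}(Z,Z)\ge\int\lambda_b^{-1}|LZ|^2dA-C\varepsilon\|Z\|_{H^2}^2\ge(c-C\varepsilon)\|Z\|_{H^2}^2,\qquad c>0 .$$

By (18), $H_\varepsilon\ge0$. Equality forces $\beta=0$ and then $Z=0$, so the section is $\omega\times\varphi_\varepsilon$; conversely such sections are null.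

## 11. Stability of $\Phi$ on $S^2\times T^k$ with values in $S^n$

Fix such a small $\varepsilon$, and write $\varphi=\varphi_\varepsilon$, $\tau=\tau_\varepsilon(\varphi)$.

**Step 18: separate the $\theta$-average.** Let $V$ be a section of $\Phi^{-1}TS^n$ and $V=V_0+V_1$ with $V_0$ its average over $T^k$; this makes sense because the fibers do not depend on $\theta$. In the polarized form of (3), $d\Phi$ vanishes on $T^k$-directions. The data $\Phi$, $\tau$ and the volume density are independent of $\theta$. By (5), $L_MV_0$ is independent of $\theta$, while $V_1$, its $S^2$-derivatives and $L_MV_1$ have zero $T^k$-average. So every term of $H(V_0,V_1)$ integrates to zero over $T^k$, and $H(V,V)=H(V_0,V_0)+H(V_1,V_1)$.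

**Step 19: $H(V_1,V_1)>0$ for thin tori.** Let $N_1^2=\int|V_1|^2$ and $D_1^2=\int|\nabla'V_1|^2$, where $\nabla'$ means $S^2$-directions and integrals are with respect to $dv_g$. Constants $C$ depend on $\varepsilon$, not on $\delta$. In (3) only $S^2$-directions enter the last bracket, so
$$H(V_1,V_1)\ge\|L_MV_1\|^2-C(N_1^2+N_1D_1) .$$
For each $x$ the Poincaré inequality for mean-zero functions on $T^k$ gives $\int|V_1|^2d\theta\le\int\sum_j|\partial_{\theta_j}V_1|^2d\theta$. Hence
$$\|L_MV_1\|N_1\ge-\int\langle L_MV_1,V_1\rangle\ge\int|\nabla V_1|^2-|d\varphi|^2|V_1|^2\ge D_1^2+\Lambda N_1^2,$$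
with $\Lambda=\delta^{-2}\min(1,e^{-2\varepsilon\max f})-\max|d\varphi|^2$. If $\Lambda>0$ and $N_1>0$, then $\|L_MV_1\|^2\ge(D_1^2+\Lambda N_1^2)^2/N_1^2\ge\Lambda(D_1^2+\Lambda N_1^2)$, and
$$H(V_1,V_1)\ge\Lambda D_1^2+\Lambda^2N_1^2-2C(N_1^2+D_1^2).$$
For $\delta$ small $\Lambda$ is large, and this is positive whenever $V_1\ne0$.

**Step 20: separate tangent and normal parts of $V_0$.** Write $V_0=\Theta+\sum_{j=1}^{n-2}v_j\xi_j$ with $\Theta$ tangent to $S^2$ and $\xi_j$ constant orthonormal vectors orthogonal to $\mathbb R^3$. These are parallel normal fields along $S^2$ in $S^n$. The reflection $\xi_j\mapsto-\xi_j$ is an isometry of $S^n$ fixing $\Phi$. By Section 2 it preserves $H$, so all cross terms between $\Theta,v_1\xi_1,\dots,v_{n-2}\xi_{n-2}$ vanish. By (17) and Step 17, $H(\Theta,\Theta)=(2\pi\delta)^kH_\varepsilon(\Theta,\Theta)\ge0$.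

**Step 21: the normal directions.** For $V=v\xi_j$ with $v$ a function on $S^2$, $\langle V,\tau\rangle=0$, $\langle\varphi_i,V\rangle=0$ and $\langle\varphi_i,\nabla_iV\rangle=0$, so $L_MV=(\Delta_Mv+|d\varphi|^2v)\xi_j$. By (3), $H(v\xi_j,v\xi_j)=(2\pi\delta)^kQ_\varepsilon(v)$ with
$$Q_\varepsilon(v)=\int\Big[\big(\Delta v+\varepsilon\langle\nabla f,\nabla v\rangle+|d\varphi|^2v\big)^2-v^2|\tau|^2-4v\langle d\varphi(\nabla v),\tau\rangle\Big]e^{\varepsilon f}dA .$$
At $\varepsilon=0$ this would be $\int((\Delta+2)v)^2$, which is nonnegative but has the kernel $\{x,y,z\}$. The symmetry of $S^n$ takes care of the kernel. For $a\in\mathbb R^3$, $\langle a,\varphi\rangle\xi_j$ is the restriction along $\Phi$ of the Killing field $w\mapsto\langle a,w\rangle\xi_j-\langle\xi_j,w\rangle a$. So by (4) $\langle a,\varphi\rangle$ lies in the kernel of the bilinear form of $Q_\varepsilon$.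

Because $\varphi_\varepsilon\to\mathrm{id}$ in $C^1$ and $\sup|\tau|\to0$,
$$\Big|Q_\varepsilon(v)-\int((\Delta+2)v)^2dA\Big|\le\eta(\varepsilon)\|v\|_{H^2}^2,\qquad\eta(\varepsilon)\to0 .$$
For $v\perp_{L^2}\{x,y,z\}$ we have $\int((\Delta+2)v)^2dA\ge c_0\|v\|_{H^2}^2$ with $c_0>0$. Indeed, with the norm $\|(1-\Delta)v\|_{L^2}$, on spherical harmonics of degree $l\ne1$ the ratio $|2-l(l+1)|/(1+l(l+1))$ is $2$ for $l=0$, $\frac47$ for $l=2$, and increasing for $l\ge2$, so $c_0=\frac{16}{49}$ works.

Any $v$ can be written $v=\langle a,\varphi\rangle+v'$ with $v'\perp\{x,y,z\}$: the matrix of $L^2$-products of the components of $\varphi$ with $x,y,z$ tends to $\frac{4\pi}3I$, hence is invertible for small $\varepsilon$. Therefore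
$$Q_\varepsilon(v)=Q_\varepsilon(v')\ge(c_0-\eta(\varepsilon))\|v'\|_{H^2}^2\ge0,$$
with equality iff $v'=0$.

**Step 22: assemble.** The smallness required of $\varepsilon$ in all the steps is independent of $n,k,\delta$; after fixing $\varepsilon$ we take $\delta$ small for Step 19. Then for every $V$
$$H(V,V)=H(V_1,V_1)+H(\Theta,\Theta)+\sum_jH(v_j\xi_j,v_j\xi_j)\ge0 ,$$
so $\Phi:(M^m,g_{\varepsilon,\delta})\to S^n$, $m=k+2\ge3$, $n\ge2$, is a stable proper biharmonic map. This proves part 1 of the Theorem.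

For part 2, the form is nonnegative, so its null space is the set of $V$ with $H(V,V)=0$. Equality forces $V_1=0$, $\Theta=\omega\times\varphi$ and $v_j=\langle a_j,\varphi\rangle$, i.e.
$$V=\omega\times\varphi+\sum_j\langle a_j,\varphi\rangle\xi_j ,$$
which is the restriction of a Killing field of $S^n$. Conversely, a skew matrix $B$ restricted to $\mathbb R^3$ has exactly this form, so every $\mathcal K\circ\Phi$ is of this type, and it is null by (4). The parameters $(\omega,a_1,\dots,a_{n-2})$ are determined by $V$: the matrix in Step 21 is invertible, so $\langle a,\varphi\rangle\equiv0$ forces $a=0$, and $\omega\times\varphi\equiv0$ means $\langle c\times\omega,\varphi\rangle\equiv0$ for every $c\in\mathbb R^3$, which forces $\omega=0$. The dimension is $3+3(n-2)=3n-3$. Part 3 was proved in Section 4. $\blacksquare$
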